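\title{A uniform bound for the bilinear Hilbert transform modulated along a convex curve}

\begin{abstract}
We consider the bilinear Hilbert transform with the additional factor $e^{i\varphi(x)y}$ in its kernel, where $\varphi$ is a convex function on an interval $I$, and we prove that it is bounded from $L^2(\mathbb R)\times L^2(\mathbb R)$ to $L^1(I)$ with a constant independent of $\varphi$ and $I$, as conjectured by Bennett, Gutierrez, Nakamura and Oliveira. At each point there is a radius up to which $\varphi$ is affine with negligible error. Smaller scales reduce to the Lacey--Thiele theorem; larger scales decay geometrically, by a $TT^*$ argument in which convexity makes Plancherel's theorem applicable. We also obtain the range $L^{p_1}\times L^{p_2}\to L^p$, $p>2/3$, for piecewise convex or concave phases, and a uniform bound for the integral of a Wigner distribution over a convex set.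
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

For Schwartz functions $f_1,f_2$ on $\mathbb R$, the bilinear Hilbert transform is
\[
H(f_1,f_2)(x)=\mathrm{p.v.}\!\int_{\mathbb R} f_1\Big(x+\frac y2\Big)f_2\Big(x-\frac y2\Big)\frac{dy}y ,
\]
where $\mathrm{p.v.}\!\int$ denotes the limit, as $\epsilon\to0$, of the integral over $|y|>\epsilon$. We shall use the following theorem as a black box.

\begin{theorem}[Lacey--Thiele \cite{LT}]\label{thm:LT}
Let $1<p_1,p_2<\infty$ and $\frac1p=\frac1{p_1}+\frac1{p_2}<\frac32$. There is $C=C(p_1,p_2)$ such that $\|H(f_1,f_2)\|_p\le C\|f_1\|_{p_1}\|f_2\|_{p_2}$ for all Schwartz $f_1,f_2$.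
\end{theorem}

Let $I\subseteq\mathbb R$ be an interval and $\varphi:I\to\mathbb R$ a function. For $x\in I$ put
\begin{equation}\label{eq:T}
T_\varphi(f_1,f_2)(x)=\mathrm{p.v.}\!\int_{\mathbb R} f_1\Big(x+\frac y2\Big)f_2\Big(x-\frac y2\Big)e^{i\varphi(x)y}\,\frac{dy}y .
\end{equation}
Bennett, Gutierrez, Nakamura and Oliveira \cite{BGNO} conjectured that, for convex $\varphi$, the operator $T_\varphi$ is bounded from $L^2(\mathbb R)\times L^2(\mathbb R)$ to $L^1(I)$ with a bound independent of $\varphi$. We prove this.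

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for every interval $I$, every convex $\varphi:I\to\mathbb R$ and all Schwartz $f_1,f_2$,
\[
\|T_\varphi(f_1,f_2)\|_{L^1(I)}\le C\|f_1\|_2\|f_2\|_2 .
\]
Hence $T_\varphi$ extends boundedly to $L^2\times L^2\to L^1(I)$, uniformly in $\varphi$ and $I$.
\end{theorem}

The proof uses Theorem~\ref{thm:LT} only for $p_1=p_2=2$, $p=1$. Interpolation extends the estimate to the whole range of Theorem~\ref{thm:LT}.

\begin{theorem}\label{thm:Lp}
Let $1<p_1,p_2<\infty$ and $\frac1p=\frac1{p_1}+\frac1{p_2}<\frac32$. There is $C=C(p_1,p_2)$ such that if $I$ is a union of $N$ intervals on each of which $\varphi$ is convex or concave, then for all Schwartz $f_1,f_2$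
\[
\|T_\varphi(f_1,f_2)\|_{L^p(I)}\le CN^{1/p}\|f_1\|_{p_1}\|f_2\|_{p_2}.
\]
\end{theorem}

\subsection{What the operator measures}

The Wigner distribution of $f_1,f_2$ is the function on the phase plane
\[
W(f_1,f_2)(x,v)=\frac1{2\pi}\int f_1\Big(x+\frac y2\Big)\overline{f_2\Big(x-\frac y2\Big)}\,e^{-ivy}\,dy .
\]
Fourier inversion in $y$ gives the marginal $\int W(f_1,f_2)(x,v)\,dv=f_1(x)\overline{f_2(x)}$, whose $L^1(dx)$ norm is at most $\|f_1\|_2\|f_2\|_2$. The operator \eqref{eq:T} appears when the vertical line over $x$ is cut at a height $c$: we verify in Section~\ref{sec:wigner} that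
\begin{equation}\label{eq:sgn}
\int\operatorname{sgn}(v-c)\,W(f_1,f_2)(x,v)\,dv=\frac1{\pi i}\,\mathrm{p.v.}\!\int f_1\Big(x+\frac y2\Big)\overline{f_2\Big(x-\frac y2\Big)}\,e^{-icy}\,\frac{dy}y .
\end{equation}
Thus $T_{-\phi}(f_1,\overline{f_2})(x)$ is $\pi i$ times the mass of $W(f_1,f_2)(x,\cdot)$ above the height $\phi(x)$ minus the mass below it, and Theorem~\ref{thm:main} says that the bound for the marginal survives when the phase plane is cut along the graph of a convex function. A convex set lies between a convex graph and a concave graph, which leads to the following statement.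

\begin{corollary}\label{cor:wigner}
There is an absolute constant $C$ such that for all convex $\mathcal C\subset\mathbb R^2$ and all Schwartz $f_1,f_2$,
\[
\Big|\iint_{\mathcal C}W(f_1,f_2)\Big|\le\int_{\mathbb R}\Big|\int_{\{v:(x,v)\in\mathcal C\}}W(f_1,f_2)(x,v)\,dv\Big|\,dx\le C\|f_1\|_2\|f_2\|_2 .
\]
\end{corollary}

For comparison, Plancherel's theorem in $y$ gives $\|W(f_1,f_2)\|_{L^2(\mathbb R^2)}=(2\pi)^{-1/2}\|f_1\|_2\|f_2\|_2$, so the Cauchy--Schwarz inequality bounds the middle term by $(|\mathcal C|/2\pi)^{1/2}\|f_1\|_2\|f_2\|_2$ for any set $\mathcal C$ of finite area. The content of the corollary is that for convex sets the area is not needed.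

\subsection{The simplest phases}\label{sec:simple}

Three identities organize the problem. First, if $\ell(x)=\alpha x+\beta$ and $P(t)=\frac\alpha2t^2+\beta t$, then
\begin{equation}\label{eq:chirp}
P\Big(x+\frac y2\Big)-P\Big(x-\frac y2\Big)=\alpha xy+\beta y=\ell(x)\,y ,
\end{equation}
so that $T_{\varphi+\ell}(f_1,f_2)=T_\varphi(f_1e^{iP},f_2e^{-iP})$. Affine phases are absorbed into the functions without changing their norms. In particular Theorem~\ref{thm:main} for affine $\varphi$ is Theorem~\ref{thm:LT}, and in general only the second derivative $\mu=\varphi''$ matters; convexity says that $\mu$ is a positive measure. Second, if $\lambda>0$ and $\varphi_\lambda(x)=\lambda\varphi(\lambda x)$, the substitution $y\mapsto y/\lambda$ gives $T_{\varphi_\lambda}(f_1(\lambda\,\cdot),f_2(\lambda\,\cdot))(x)=T_\varphi(f_1,f_2)(\lambda x)$, so a bound that is uniform in $\varphi$ can have no preferred scale. Third,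
\begin{equation}\label{eq:conj}
T_{-\varphi}(f_1,f_2)=\overline{T_\varphi(\overline{f_1},\overline{f_2})},
\end{equation}
so concave phases obey the same bounds as convex ones.

If $\varphi$ is affine on each of $N$ intervals, applying Theorem~\ref{thm:LT} on each of them gives the bound $CN\|f_1\|_2\|f_2\|_2$. A convex function is a limit of such functions, but with $N\to\infty$, and this bound is lost. On the other hand each dyadic range $R\le|y|\le2R$ of the integral \eqref{eq:T} contributes at most $C\|f_1\|_2\|f_2\|_2$ to the $L^1$ norm, by the Cauchy--Schwarz inequality in $x$, but there are infinitely many such ranges.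

The parabola $\varphi(x)=x^2/2$ is the first curved case, and by the first two identities it represents every convex parabola. With $P(t)=t^3/6$ one has $P(x+\frac y2)-P(x-\frac y2)=\frac12x^2y+\frac1{24}y^3$, hence
\[
T_{x^2/2}(f_1,f_2)(x)=\mathrm{p.v.}\!\int (f_1e^{iP})\Big(x+\frac y2\Big)(f_2e^{-iP})\Big(x-\frac y2\Big)e^{-iy^3/24}\,\frac{dy}y .
\]
For $|y|\le1$ the kernel differs from $1/y$ by a bounded function, and for $|y|>1$ it oscillates faster and faster. This suggests the general picture. Near a point $x$ and at a scale $|y|\sim R$, either $\varphi$ cannot be distinguished from an affine function, and we are looking at a piece of $H$, or it is visibly curved. In the second case it stays curved at all larger scales, because the positive measure $\mu$ has no cancellation, and one expects a gain that grows with the scale. One therefore guesses that the conjecture is true, and the proof follows this picture.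

\subsection{Plan and conventions}

Section~\ref{sec:onescale} develops the $TT^*$ estimates that detect oscillation and applies them to the parabola. Section~\ref{sec:radius} defines the radius $r(x)$ that separates the two regimes and splits $T_\varphi$ accordingly. Section~\ref{sec:small} treats the scales below $r(x)$, and Sections~\ref{sec:large} and~\ref{sec:count} the scales $2^kr(x)$. Theorem~\ref{thm:Lp} and Corollary~\ref{cor:wigner} are proved in Sections~\ref{sec:Lp} and~\ref{sec:wigner}.

The letter $C$ denotes absolute constants (in Section~\ref{sec:Lp}, constants depending only on $p_1,p_2$) that may change from line to line. For a bounded interval $J$, $\lambda J$ is the concentric interval of length $\lambda|J|$, and $B(x,t)=(x-t,x+t)$. Dyadic intervals are the intervals $[n2^i,(n+1)2^i)$ with $n,i\in\mathbb Z$. A function $K(u,v)$ is identified with the operator $f\mapsto\int K(\cdot,v)f(v)\,dv$; $\|K\|$ is its norm on $L^2(\mathbb R)$, and $\|K\|_{HS}=(\iint|K|^2)^{1/2}$ is its Hilbert--Schmidt norm, which dominates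 $\|K\|$ by the Cauchy--Schwarz inequality. The change of variables $u=x+\frac y2$, $v=x-\frac y2$ has Jacobian of absolute value $1$, so $dx\,dy=du\,dv$.

We fix an even $\chi\in C_c^\infty(\mathbb R)$ with $0\le\chi\le1$, $\chi=1$ on $[-\frac12,\frac12]$ and $\operatorname{supp}\chi\subset[-1,1]$, and put $\theta(t)=(\chi(t)-\chi(2t))/t$. Then $\theta\in C_c^\infty$ is real, odd and supported in $\frac14\le|t|\le1$, and a telescoping sum gives, for $R>0$, $K\ge1$ and $y\ne0$,
\begin{equation}\label{eq:telescope}
\frac{\chi(y/R)}y+\sum_{k=1}^K\frac1{2^kR}\,\theta\Big(\frac y{2^kR}\Big)=\frac{\chi(y/(2^KR))}y .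
\end{equation}

\section{Oscillation at a fixed scale, and the parabola}\label{sec:onescale}

In this section $\varphi:\mathbb R\to\mathbb R$ is convex and $C^1$.

\subsection{From the bilinear operator to a linear one}

An $L^1$ norm is computed by testing against bounded functions, and once the test function is fixed, the bilinear estimate becomes an $L^2$ estimate for a linear operator. Call $a:\mathbb R\to\mathbb C$ an \emph{amplitude} if it is measurable, $|a|\le1$, and $a$ vanishes outside a bounded set. For an amplitude $a$ and $R>0$ put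
\[
K_{a,R}(u,v)=a(x)\,\frac1R\,\theta\Big(\frac{u-v}R\Big)e^{i\varphi(x)(u-v)},\qquad x=\frac{u+v}2 .
\]
Since $|K_{a,R}(u,v)|\le R^{-1}|\theta((u-v)/R)|$, Young's inequality gives $\|K_{a,R}\|\le\|\theta\|_1$, and shows that for $f_1,f_2\in L^2$ the following integrals converge absolutely and agree:
\begin{equation}\label{eq:dual}
\int a(x)\int f_1\Big(x+\frac y2\Big)f_2\Big(x-\frac y2\Big)e^{i\varphi(x)y}\frac1R\,\theta\Big(\frac yR\Big)dy\,dx=\int f_1(u)\,(K_{a,R}f_2)(u)\,du .
\end{equation}
The kernel of the adjoint, evaluated at $(v,u)$, is $\overline{K_{a,R}(u,v)}$. The midpoint $x$ is symmetric in $u,v$, and $\theta$ is real and odd, so this equals $-\overline{a(x)}R^{-1}\theta((v-u)/R)e^{i\varphi(x)(v-u)}$. That is,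
\begin{equation}\label{eq:adjoint}
K_{a,R}^*=-K_{\bar a,R}.
\end{equation}

The amplitude is merely measurable, so no integration by parts in $x$ is available, and a gain over $\|\theta\|_1$ has to come from orthogonality. We therefore compute $K_{a,R}K_{a',R'}^*$, allowing two scales $R\le R'$ for later use. Its kernel is $L(u,u')=\int K_{a,R}(u,v)\overline{K_{a',R'}(u',v)}\,dv$. Put $x=\frac{u+v}2$, $x'=\frac{u'+v}2$ and $h=x'-x=\frac{u'-u}2$. Then $u-v=2(u-x)$ and $u'-v=2(u-x+h)$, and the total phase is
\[
2(u-x)\varphi(x)-2(u-x+h)\varphi(x+h)=-2u\,\Phi_h(x)-2x\varphi(x)+2(x-h)\varphi(x+h),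
\]
where
\[
\Phi_h(x)=\varphi(x+h)-\varphi(x).
\]
The last two terms do not involve $u$ and are absorbed into the amplitude: let $A(x,x')=a(x)\overline{a'(x')}\,e^{-2ix\varphi(x)+2i(2x-x')\varphi(x')}$, so that $|A|\le1$. For a measurable set $S\subset\mathbb R^2$ of pairs $(x,x')$ define
\begin{equation}\label{eq:LS}
L_S(u,u+2h)=\frac2{RR'}\int \mathbf 1_S(x,x+h)A(x,x+h)\,\theta\Big(\frac{2(u-x)}R\Big)\theta\Big(\frac{2(u-x+h)}{R'}\Big)e^{-2iu\Phi_h(x)}\,dx .
\end{equation}
Since $dv=2\,dx$, we have $L=L_{\mathbb R^2}$, and $L_S$ is additive in $S$.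

The mechanism is visible at once for $\varphi(x)=x^2/2$. There $\Phi_h(x)=hx+h^2/2$, and if we ignore for a moment the two slowly varying factors $\theta$, then for fixed $h$ the integral in \eqref{eq:LS} is, up to a unimodular factor, the Fourier transform of a function $b(x)$, $|b|\le1$, evaluated at the frequency $2hu$. Its squared $L^2(du)$ norm is $\frac\pi{|h|}\int|b|^2$ by Plancherel's theorem, whatever the regularity of $b$. So pairs $(x,x')$ at distance $|h|$ come with a gain $1/|h|=1/|\Phi_h'|$. Pairs with small $|h|$ gain nothing, but there are few of them. The next two lemmas make this precise for every convex $\varphi$.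

\subsection{Localization and two Hilbert--Schmidt bounds}

The Hilbert--Schmidt norm of $L$ grows with the length of the supports of $a,a'$, while the operator norm should not. We first cut $L$ into pieces that live on intervals of length about $R'$.

\begin{lemma}\label{lem:loc}
Let $R\le R'$ be powers of $2$. Then $\|K_{a,R}K_{a',R'}^*\|\le6\sup\|L_{Q\times Q'}\|$, the supremum being over pairs of equal or adjacent dyadic intervals $Q,Q'$ of length $R'$.
\end{lemma}

\begin{proof}
We have $L=\sum L_{Q\times Q'}$ over all pairs of dyadic intervals of length $R'$, and the sum is finite because $a,a'$ vanish outside a bounded set. Where the integrand in \eqref{eq:LS} is nonzero, $|u-x|\le R/2$ and $|u'-x'|=|u-x+h|\le R'/2$, and therefore $|x-x'|=|h|\le R'$. Hence $L_{Q\times Q'}=0$ unless $Q'$ is $Q$ or one of its two neighbors, and $L_{Q\times Q'}(u,u')=0$ unless $(u,u')\in\overline{2Q}\times\overline{2Q'}$. For $f,\tilde f\in L^2$ this gives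
\[
|\langle Lf,\tilde f\rangle|\le\sup\|L_{Q\times Q'}\|\sum\|\tilde f\|_{L^2(2Q)}\|f\|_{L^2(2Q')} .
\]
Almost every point lies in exactly two of the intervals $2Q$. So for each of the three relative positions of $Q$ and $Q'$ the Cauchy--Schwarz inequality bounds the sum by $2\|\tilde f\|_2\|f\|_2$.
\end{proof}

\begin{lemma}\label{lem:HS}
Let $S\subset\mathbb R^2$ be bounded and measurable. Then
\begin{align}
\|L_S\|_{HS}^2&\le \frac{C\,|S|}{R'^2},\label{eq:size}\\
\|L_S\|_{HS}^2&\le \frac C{(RR')^2}\iint_S\frac{dx\,dx'}{|\varphi'(x')-\varphi'(x)|}.\label{eq:osc}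
\end{align}
\end{lemma}

\begin{proof}
For \eqref{eq:size} we discard the phase and keep from the two cutoffs only the condition $|u-x|\le R/2$. For fixed $u$ it confines $x$ to an interval of length $R$, so $\sup|L_S|\le2\|\theta\|_\infty^2/R'$. For fixed $x$ it confines $u$ to an interval of length $R$, so, using $du\,du'=2\,du\,dh$ and $dx\,dh=dx\,dx'$,
\[
\iint|L_S|\,du\,du'\le\frac{4\|\theta\|_\infty^2}{RR'}\,R\,|S| .
\]
The product of the two bounds dominates $\iint|L_S|^2$.

For \eqref{eq:osc} we may assume that the right side is finite. Let $S_h=\{x:(x,x+h)\in S\}$. Since $\Phi_h'(x)=\varphi'(x+h)-\varphi'(x)$, for almost every $h$ the integral $\int_{S_h}dx/|\Phi_h'(x)|$ is finite. Fix such an $h$ and let $b$ be measurable with $|b|\le\mathbf 1_{S_h}$. We claim that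
\begin{equation}\label{eq:planch}
\int_{\mathbb R}\Big|\int b(x)e^{-2iu\Phi_h(x)}dx\Big|^2du=\pi\int\frac{|b(x)|^2}{|\Phi_h'(x)|}\,dx\le\pi\int_{S_h}\frac{dx}{|\Phi_h'(x)|}.
\end{equation}
Here convexity enters: $\varphi'$ is nondecreasing, so $\Phi_h'$ does not change sign and $\Phi_h$ is monotone. It follows that $\Phi_h$ is injective on the open set $U=\{\Phi_h'\ne0\}$. Indeed, if $\Phi_h(x_1)=\Phi_h(x_2)$ with $x_1<x_2$, then $\Phi_h$ is constant on $[x_1,x_2]$ and $\Phi_h'(x_1)=0$. So $\Phi_h$ is a $C^1$ diffeomorphism of $U$ onto an open set, and $S_h\subset U$ up to a null set. Define $\tilde b$ by $\tilde b(\Phi_h(x))=b(x)/|\Phi_h'(x)|$ for $x\in U$ and $\tilde b=0$ off $\Phi_h(U)$. The substitution $w=\Phi_h(x)$ turns the inner integral in \eqref{eq:planch} into $\int\tilde b(w)e^{-2iuw}dw$, and gives $\int|\tilde b|=\int|b|<\infty$ and $\int|\tilde b|^2=\int|b|^2/|\Phi_h'|<\infty$. Plancherel's theorem, $\int|\int\tilde b(w)e^{-i\xi w}dw|^2d\xi=2\pi\int|\tilde b|^2$ with $\xi=2u$, proves \eqref{eq:planch}.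

It remains to separate $u$ from $x$ in the two cutoffs. Write $\theta(t)=\int\kappa(\tau)e^{i\tau t}d\tau$ with $\kappa$ Schwartz. Then
\[
L_S(u,u+2h)=\frac2{RR'}\iint\kappa(\tau)\kappa(\tau')\,e^{2iu(\tau/R+\tau'/R')}\Big[\int b_{\tau,\tau',h}(x)e^{-2iu\Phi_h(x)}dx\Big]d\tau\,d\tau',
\]
where $b_{\tau,\tau',h}(x)=\mathbf 1_S(x,x+h)A(x,x+h)e^{-2i\tau x/R}e^{-2i\tau'(x-h)/R'}$ is bounded by $\mathbf 1_{S_h}(x)$. Minkowski's inequality in $L^2(du\,dh)$ and \eqref{eq:planch} give
\[
\|L_S\|_{HS}\le\sqrt2\,\frac2{RR'}\,\|\kappa\|_1^2\Big(\pi\int\!\!\int_{S_h}\frac{dx}{|\Phi_h'(x)|}\,dh\Big)^{1/2},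
\]
which is \eqref{eq:osc}.
\end{proof}

\begin{remark}\label{rem:mono}
A lower bound for $|\Phi_h'|$ does not give \eqref{eq:planch} without monotonicity. If $\Phi(x)=\operatorname{dist}(x,2\mathbb Z)$ and $b=\mathbf 1_{[0,N]}$ with $N$ a positive integer, then $|\Phi'|=1$ almost everywhere and $\int be^{-2iu\Phi}dx=N\int_0^1e^{-2iuw}dw$, whose squared $L^2(du)$ norm is $\pi N^2$, not $\pi N$.
\end{remark}

\begin{example}[The parabola]\label{ex:parabola}
Let $\varphi(x)=x^2/2$, $a=a'$ and $R=R'=2^j$ with $j\ge1$. Fix equal or adjacent $Q,Q'$ of length $R$ and split $Q\times Q'$ into $S_{\rm near}$, where $|x-x'|\le1$, and $S_{\rm far}$, where $1<|x-x'|\le2R$. Then $|S_{\rm near}|\le2R$, and since $\varphi'(x')-\varphi'(x)=x'-x$,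
\[
\iint_{S_{\rm far}}\frac{dx\,dx'}{|x'-x|}\le R\cdot2\int_1^{2R}\frac{dt}t=2R\log(2R).
\]
By \eqref{eq:size} and \eqref{eq:osc}, $\|L_{Q\times Q'}\|\le CR^{-1/2}+CR^{-3/2}(\log 2R)^{1/2}\le CR^{-1/2}$. Lemma~\ref{lem:loc} and the identity $\|KK^*\|=\|K\|^2$ give $\|K_{a,R}\|\le CR^{-1/4}$ for every amplitude $a$. By \eqref{eq:dual}, the part of $T_\varphi$ with kernel $2^{-j}\theta(2^{-j}y)$ maps $L^2\times L^2$ to $L^1$ with norm at most $C2^{-j/4}$, and these bounds are summable over $j\ge1$.
\end{example}

For general $\varphi$ three things change. The scale $1$ at which curvature becomes visible depends on the point. The pieces at a fixed ratio $2^k$ to this scale then involve many values of $R$ at once. And the distance $|x-x'|$ no longer controls $|\varphi'(x')-\varphi'(x)|$ from below, since $\varphi$ may be affine on long stretches. These points are dealt with in Sections~\ref{sec:radius}, \ref{sec:large} and~\ref{sec:count}.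

\section{The radius of affine approximation}\label{sec:radius}

\subsection{Reduction to regular phases}

Let $\mathcal A$ be the class of convex $C^1$ functions $\varphi:\mathbb R\to\mathbb R$ such that $\varphi'$ is Lipschitz and the measure $\mu=\varphi''\,dx$ satisfies $0<\mu(\mathbb R)<\infty$. For $\varphi\in\mathcal A$ the measure $\mu$ is positive and absolutely continuous, and
\begin{equation}\label{eq:mu}
\varphi'(x')-\varphi'(x)=\mu([x,x'])\qquad(x\le x').
\end{equation}
These properties are qualitative: no constant below depends on $\varphi$.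

\begin{lemma}\label{lem:reduce}
Let $f_1,f_2$ be Schwartz, $0<p<\infty$ and $B\ge0$. If $\|T_\varphi(f_1,f_2)\|_{L^p(\mathbb R)}\le B$ for all $\varphi\in\mathcal A$, then $\|T_\varphi(f_1,f_2)\|_{L^p(I)}\le B$ for every interval $I$ and every convex $\varphi:I\to\mathbb R$.
\end{lemma}

\begin{proof}
Put $F_x(y)=f_1(x+\frac y2)f_2(x-\frac y2)$ and
\[
\Lambda(x,c)=\mathrm{p.v.}\!\int F_x(y)e^{icy}\frac{dy}y=\int_0^\infty\frac{F_x(y)e^{icy}-F_x(-y)e^{-icy}}y\,dy ,
\]
so that $T_\varphi(f_1,f_2)(x)=\Lambda(x,\varphi(x))$. The function $\Lambda$ is continuous on $\mathbb R^2$ by dominated convergence. Indeed, for $0<y\le1$ the mean value theorem bounds the integrand by $2\sup|F_x'|+2|c|\sup|F_x|$, and these suprema are bounded uniformly in $x$. For $y>1$ the integrand is at most $|F_x(y)|+|F_x(-y)|$, which is bounded by a multiple of $y^{-2}$ uniformly in $x$, because one of the points $x\pm\frac y2$ has absolute value at least $y/2$. A convex function is continuous on the interior $I^\circ$, so $T_\varphi(f_1,f_2)$ is continuous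 there.

If $I^\circ=\emptyset$ there is nothing to prove. Let $[x_-,x_+]\subset I^\circ$ with $x_-<x_+$, and let $\zeta\ge0$ be smooth, supported in $[-1,1]$, with integral $1$. For small $\epsilon>0$ the function $\varphi_\epsilon(x)=\int\varphi(x-\epsilon t)\zeta(t)\,dt+\epsilon x^2$ is smooth near $[x_-,x_+]$ and satisfies $\varphi_\epsilon''\ge2\epsilon$, since the integral is an average of translates of a convex function; also $\varphi_\epsilon\to\varphi$ on $[x_-,x_+]$. Extend $\varphi_\epsilon|_{[x_-,x_+]}$ to $\mathbb R$ by its tangent lines at $x_-$ and $x_+$. The extension belongs to $\mathcal A$: its derivative is continuous, nondecreasing, smooth on $[x_-,x_+]$, constant on either side, and not constant. By continuity of $\Lambda$, $T_{\varphi_\epsilon}(f_1,f_2)\to T_\varphi(f_1,f_2)$ pointwise on $[x_-,x_+]$, and Fatou's lemma gives the bound $B$ in $L^p([x_-,x_+])$. Let $[x_-,x_+]$ increase to $I^\circ$ and use monotone convergence.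
\end{proof}

From here to the end of Section~\ref{sec:count}, $\varphi\in\mathcal A$.

\subsection{The radius}

On $B(x,t)$ the slope of $\varphi$ varies by at most $\mu(B(x,t))$, so $\varphi$ differs from a tangent line by about $t\mu(B(x,t))$ at most. In \eqref{eq:T} this difference is multiplied by $y$, so at scales $|y|\le t$ the error in the phase is about $t^2\mu(B(x,t))$. The critical scale is where this quantity reaches $1$. For fixed $x$ the function $t\mapsto t^2\mu(B(x,t))$ is continuous (as $\mu$ has no atoms) and nondecreasing, vanishes at $0$, tends to $\infty$ (as $\mu\ne0$), and is strictly increasing where it is positive. So there is a unique $r(x)>0$ with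
\begin{equation}\label{eq:r}
r(x)^2\,\mu\big(B(x,r(x))\big)=1 .
\end{equation}
This equality will be used in both directions: as an upper bound for $\mu$ in Section~\ref{sec:small} and as a lower bound in Section~\ref{sec:count}.

The radius varies slowly. If $|x-x'|=d$, then $B(x',r(x)+d)\supset B(x,r(x))$, so $(r(x)+d)^2\mu(B(x',r(x)+d))\ge1$ and $r(x')\le r(x)+d$. Thus $r$ is $1$-Lipschitz. We work with
\[
\rho=r/16 ,
\]
which is $\frac1{16}$-Lipschitz and hence nearly constant on $B(x,3\rho(x))$, and we round it to a power of $2$: let $m(x)\in\mathbb Z$ be defined by $2^{m(x)}\le\rho(x)<2^{m(x)+1}$.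

\begin{example}\label{ex:corner}
If $\mu$ has mass $1$ and is supported in $[-1,1]$, so that $\varphi$ is a smoothed corner, then $|x|-1<r(x)\le|x|+1$ for $|x|\ge2$: the ball $B(x,|x|-1)$ has no mass and $B(x,|x|+1)$ has all of it. So $m$ takes arbitrarily large values, whereas for a parabola \eqref{eq:r} has a constant solution.
\end{example}

\subsection{The decomposition}

With $F_x(y)=f_1(x+\frac y2)f_2(x-\frac y2)$ put, for $k\ge1$,
\begin{align*}
T_0(f_1,f_2)(x)&=\mathrm{p.v.}\!\int F_x(y)\,e^{i\varphi(x)y}\,\chi(2^{-m(x)}y)\,\frac{dy}y,\\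
T_k(f_1,f_2)(x)&=\int F_x(y)\,e^{i\varphi(x)y}\,2^{-(m(x)+k)}\theta\big(2^{-(m(x)+k)}y\big)\,dy .
\end{align*}
These functions are measurable, since on each of the countably many level sets of $m$ they agree with continuous functions. For $k\ge1$ the integral converges absolutely at every $x$ for all $f_1,f_2\in L^2$. By \eqref{eq:telescope} with $R=2^{m(x)}$, for Schwartz $f_1,f_2$ the sum $T_0+\sum_{k=1}^KT_k$ differs from $T_\varphi$ at $x$ by at most $\int_{|y|\ge2^{m(x)+K-1}}|F_x(y)|\,dy/|y|$, which tends to $0$. So $T_\varphi=T_0+\sum_{k\ge1}T_k$ pointwise. We shall prove: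

\begin{proposition}\label{prop:small}
$\|T_0(f_1,f_2)\|_1\le C\|f_1\|_2\|f_2\|_2$ for all Schwartz $f_1,f_2$.
\end{proposition}

\begin{proposition}\label{prop:large}
$\|T_k(f_1,f_2)\|_1\le C2^{-k/4}\|f_1\|_2\|f_2\|_2$ for all $k\ge1$ and $f_1,f_2\in L^2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from the two propositions]
For $\varphi\in\mathcal A$, Fatou's lemma gives $\|T_\varphi(f_1,f_2)\|_1\le\sum_{k\ge0}\|T_k(f_1,f_2)\|_1\le C\|f_1\|_2\|f_2\|_2$. Lemma~\ref{lem:reduce} passes to general $I$ and $\varphi$. The extension to $L^2\times L^2$ follows from bilinearity and the density of Schwartz functions.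
\end{proof}

\section{Small scales}\label{sec:small}

In $T_0$ the phase is close to $\ell(x)y$ for a tangent line $\ell$, but both the line and the truncation scale depend on the position. We partition $\mathbb R$ into intervals $J$ with $|J|\sim\rho$, use one tangent line on each, and recombine by bounded overlap.

Let $\mathcal J$ be the set of maximal dyadic intervals $J$ with $|J|\le\inf_J\rho$. Every $x$ lies in some dyadic interval with this property, because $\rho$ is continuous and positive, and all such intervals containing $x$ have length at most $\rho(x)$. So there is a largest one, and $\mathcal J$ partitions $\mathbb R$.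

\begin{lemma}\label{lem:whitney}
\textup{(a)} If $x\in J\in\mathcal J$, then $|J|\le\rho(x)\le\frac{17}8|J|$ and $2^{m(x)}\in\{|J|,2|J|\}$.
\textup{(b)} Every point lies in at most $12$ of the intervals $\overline{5J}$, $J\in\mathcal J$.
\end{lemma}

\begin{proof}
(a) By maximality the dyadic parent of $J$ contains a point $z$ with $\rho(z)<2|J|$, and $|x-z|\le2|J|$, so $\rho(x)\le2|J|+\frac2{16}|J|$. The last claim holds since $|J|$ is a power of $2$ and $|J|\le\rho(x)<4|J|$.

(b) A point $t\in\overline{5J}$ is within $2|J|$ of $\overline J$, so (a) gives $\frac78|J|\le\rho(t)\le\frac94|J|$. If also $t\in\overline{5J'}$, the ratio of the lengths is at most $\frac{18}7<4$, hence at most $2$. So at most two lengths occur. For each length, the centers lie within $\frac52|J|$ of $t$ and are $|J|$-separated, which allows at most six intervals.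
\end{proof}

For $J\in\mathcal J$ let $\ell(x)=\alpha x+\beta$ be the tangent line of $\varphi$ at the center $x_J$, and $P(t)=\frac\alpha2t^2+\beta t$. Choose $\eta_J\in C_c^\infty$ with $0\le\eta_J\le1$, $\eta_J=1$ on $\overline{3J}$ and $\operatorname{supp}\eta_J\subset\overline{5J}$, and define the Schwartz functions
\[
F_1=\eta_Jf_1e^{iP},\qquad F_2=\eta_Jf_2e^{-iP}.
\]

\begin{lemma}\label{lem:local}
For $x\in J$ we have $T_0(f_1,f_2)(x)=H(F_1,F_2)(x)+\mathcal E_J(x)$, where
\begin{equation}\label{eq:E}
|\mathcal E_J(x)|\le\frac4{|J|}\int_{|y|\le5|J|}\Big|F_1\Big(x+\frac y2\Big)F_2\Big(x-\frac y2\Big)\Big|\,dy .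
\end{equation}
\end{lemma}

\begin{proof}
Let $x\in J$. Then $r(x)\ge16|J|$, so $J\subset B(x,r(x))$, and \eqref{eq:mu} and \eqref{eq:r} give
\[
|\varphi(x)-\ell(x)|=\Big|\int_{x_J}^x(\varphi'(t)-\varphi'(x_J))\,dt\Big|\le|J|\,\mu(J)\le|J|\,r(x)^{-2}\le\frac1{|J|}.
\]
Put $D_x(y)=e^{i(\varphi(x)-\ell(x))y}\chi(2^{-m(x)}y)-1$. If $|y|\le|J|/2$, the cutoff equals $1$ because $2^{m(x)}\ge|J|$, and $|D_x(y)|\le|y|/|J|$. If $|y|>|J|/2$, then $|D_x(y)|\le2\le4|y|/|J|$. So $|D_x(y)|\le4|y|/|J|$ for all $y$.

Where $\chi(2^{-m(x)}y)\ne0$ we have $|y|\le2|J|$, so that $x\pm\frac y2\in\overline{3J}$ and $\eta_J=1$ at both points. By \eqref{eq:chirp}, for all $y$,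
\[
F_x(y)e^{i\varphi(x)y}\chi(2^{-m(x)}y)=F_1\Big(x+\frac y2\Big)F_2\Big(x-\frac y2\Big)\big(1+D_x(y)\big).
\]
Divide by $y$ and integrate. The term $1$ gives $H(F_1,F_2)(x)$, and the term $D_x$ gives an absolutely convergent integral $\mathcal E_J(x)$. Its integrand vanishes unless both points $x\pm\frac y2$, whose difference is $y$, lie in $\overline{5J}$, which forces $|y|\le5|J|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Integrating \eqref{eq:E} in $x$ and using $dx\,dy=du\,dv$,
\begin{equation}\label{eq:E1}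
\int_J|\mathcal E_J|\le\frac4{|J|}\|f_1\|_{L^1(5J)}\|f_2\|_{L^1(5J)} ,
\end{equation}
and the right side is at most $20\|f_1\|_{L^2(5J)}\|f_2\|_{L^2(5J)}$ by the Cauchy--Schwarz inequality. Theorem~\ref{thm:LT} gives $\|H(F_1,F_2)\|_1\le C\|f_1\|_{L^2(5J)}\|f_2\|_{L^2(5J)}$. Summing over $J$,
\[
\|T_0(f_1,f_2)\|_1\le C\Big(\sum_J\|f_1\|_{L^2(5J)}^2\Big)^{1/2}\Big(\sum_J\|f_2\|_{L^2(5J)}^2\Big)^{1/2}\le12\,C\|f_1\|_2\|f_2\|_2
\]
by Lemma~\ref{lem:whitney}(b).
\end{proof}

\section{Large scales: almost orthogonality}\label{sec:large}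

Fix $k\ge1$. In $T_k$ the point $x$ works at the scale $|y|\sim2^{m(x)+k}$. We sort the points by this scale: for $j\in\mathbb Z$ let
\[
s_j=2^{j-k},\qquad E_j=\{x:m(x)+k=j\}=\{x:s_j\le\rho(x)<2s_j\}.
\]
Let $g$ be an amplitude and $K_j=K_j[g]=K_{g\mathbf 1_{E_j},2^j}$. The function $\rho$ is bounded above and below on the bounded set where $g\ne0$, so only finitely many $K_j$ are nonzero. By \eqref{eq:dual},
\[
\int g\,T_k(f_1,f_2)\,dx=\int f_1(u)\Big(\sum_jK_jf_2\Big)(u)\,du ,
\]
and the supremum of the left side in absolute value, over all amplitudes $g$, is $\|T_k(f_1,f_2)\|_1$. So Proposition~\ref{prop:large} follows from the bound $\|\sum_jK_j\|\le C2^{-k/4}$, uniformly in $g$.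

The sets $E_j$ are disjoint, but this does not make the $K_j$ orthogonal: $K_j$ connects points $u,v$ at distance about $2^{j-1}$ from $E_j$, which is much larger than the scale $s_j$ on which $\rho$ is essentially constant. In Example~\ref{ex:corner}, for large $j$ the set $E_j$ lies where $|x|\sim16\cdot2^{j-k}$, so when $k$ is large its $2^{j-1}$-neighborhood contains the origin for all these $j$. The number of nonzero $K_j$ is not uniformly bounded either, so the triangle inequality is of no use. The tool for this situation is the following.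

\begin{lemma}[Cotlar--Stein]\label{lem:CS}
If finitely many bounded operators $K_j$ on a Hilbert space satisfy $\sup_j\sum_{j'}\|K_jK_{j'}^*\|^{1/2}\le\Gamma$ and $\sup_j\sum_{j'}\|K_j^*K_{j'}\|^{1/2}\le\Gamma$, then $\|\sum_jK_j\|\le\Gamma$.
\end{lemma}

We need an estimate for $K_jK_{j'}^*$ that decays both in $k$ and in $|j-j'|$.

\begin{proposition}\label{prop:ortho}
For $j\le j'$ and every amplitude $g$, $\ \|K_jK_{j'}^*\|\le C\,2^{-k/2}\,2^{-(j'-j)/4}$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:large} from Proposition~\ref{prop:ortho}]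
Since $\|K_jK_{j'}^*\|=\|(K_jK_{j'}^*)^*\|=\|K_{j'}K_j^*\|$, we have $\|K_jK_{j'}^*\|\le C2^{-k/2}2^{-|j-j'|/4}$ for all $j,j'$. By \eqref{eq:adjoint}, $K_j[g]^*=-K_j[\bar g]$ and, taking adjoints, $K_{j'}[g]=-K_{j'}[\bar g]^*$. Hence $K_j[g]^*K_{j'}[g]=K_j[\bar g]K_{j'}[\bar g]^*$ satisfies the same bound. Lemma~\ref{lem:CS} applies with $\Gamma=\sum_{l\in\mathbb Z}(C2^{-k/2}2^{-|l|/4})^{1/2}\le C2^{-k/4}$.
\end{proof}

\section{Large scales: counting curvature}\label{sec:count}

We prove Proposition~\ref{prop:ortho}. Fix $j\le j'$ and write $R=2^j$, $R'=2^{j'}$, $l=j'-j$, $s=s_j=2^{-k}R$. By Lemma~\ref{lem:loc} it suffices to bound $\|L_{Q\times Q'}\|$ for dyadic $Q,Q'$ of length $R'$, where $a=g\mathbf 1_{E_j}$ and $a'=g\mathbf 1_{E_{j'}}$. Because $A$ vanishes off $E_j\times E_{j'}$, we have $L_{Q\times Q'}=L_S$ with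
\[
S=(E_j\cap Q)\times(E_{j'}\cap Q').
\]

As for the parabola we want to split $S$ into a near part of small measure and a far part on which $|\varphi'(x')-\varphi'(x)|$, the $\mu$-mass between $x$ and $x'$, is large. Our only source of mass is the definition of $E_j$: if $z\in E_j$ then $r(z)<32s$, so \eqref{eq:r} gives
\begin{equation}\label{eq:mass}
\mu(B(z,32s))\ge r(z)^{-2}\ge2^{-10}s^{-2}.
\end{equation}
Two points may be far apart with little mass between them, but then there is little of $E_j$ between them. So we measure the separation of $x$ from $x'$ not by distance but by the amount of $E_j$ that lies between them, at resolution $s$.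

Call \emph{cells} the dyadic intervals of length $64s$, and let $\Omega$ be the set of cells that meet $E_j\cap Q$. Either $Q$ lies in a single cell or it is a union of $R'/(64s)$ cells, so $\#\Omega\le R'/s=2^{k+l}$. For $(x,x')\in S$ let $n(x,x')$ be the number of cells of $\Omega$ that meet the closed interval $[x,x']$ with endpoints $x,x'$ (in either order); see Figure~\ref{fig:cells}. The cell of $x$ belongs to $\Omega$, so $1\le n(x,x')\le2^{k+l}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15]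
\foreach \i in {1,2,4,6,7,9} \fill[gray!30] (\i,0) rectangle (\i+1,0.5);
\draw (0,0)--(10,0); \draw (0,0.5)--(10,0.5);
\foreach \i in {0,...,10} \draw (\i,0)--(\i,0.5);
\foreach \i/\n in {1/1,2/2,4/3,6/4,7/5} \node at (\i+0.5,0.25) {$\omega_{\n}$};
\fill (1.75,0) circle (1.5pt) node[below] {$x$};
\fill (8.4,0) circle (1.5pt) node[below] {$x'$};
\fill (4.85,0) circle (1.5pt) node[below] {$z$};
\draw[|-|] (3.5,0.85)--(5.5,0.85) node[midway,above] {$2\omega_3$};
\draw[(-)] (4.35,-0.6)--(5.35,-0.6) node[midway,below] {$B(z,32s)$};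
\end{tikzpicture}
\caption{Cells of length $64s$; the shaded ones meet $E_j\cap Q$. Five shaded cells meet $[x,x']$, so $n(x,x')=5$. The middle cell $\omega_3$ contains a point $z\in E_j$, and the ball $B(z,32s)$, which has $\mu$-mass at least $2^{-10}s^{-2}$, lies in the doubled cell $2\omega_3$ and hence between $x$ and $x'$.}\label{fig:cells}
\end{figure}

\begin{lemma}\label{lem:count}
\textup{(a)} For every $x'$ and $n\ge1$, the set $\{x\in E_j\cap Q:n(x,x')=n\}$ has measure at most $128s$.
\textup{(b)} If $n=n(x,x')\ge5$, then $|\varphi'(x')-\varphi'(x)|\ge c\,n\,s^{-2}$ with $c=2^{-10}/10$.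
\end{lemma}

\begin{proof}
(a) Let $x\le x'$. A cell meets $[x,x']$ exactly when it meets $(-\infty,x']$ and is the cell of $x$ or lies to the right of it. So, among the cells of $\Omega$ that meet $(-\infty,x']$, counted from right to left, the cell of $x$ is the $n$-th. This determines it. Reflecting, if $x\ge x'$ the cell of $x$ is the $n$-th from the left among the cells of $\Omega$ that meet $[x',\infty)$. So the set lies in at most two cells.

(b) List the $n$ cells from left to right as $\omega_1,\dots,\omega_n$. The interval $[x,x']$ meets $\omega_1$ and $\omega_n$, so it contains the convex hull of $\omega_2\cup\dots\cup\omega_{n-1}$. Let $3\le i\le n-2$. The interval $2\omega_i$ extends $\omega_i$ by $32s$ on each side, while the hull contains the cells $\omega_{i-1}$ and $\omega_{i+1}$ of length $64s$ on either side of $\omega_i$; so the hull contains $2\omega_i$. The cell $\omega_i$ contains a point $z\in E_j$, and $B(z,32s)\subset\overline{2\omega_i}$, so $\mu(2\omega_i)\ge2^{-10}s^{-2}$ by \eqref{eq:mass}. Almost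 every point lies in at most two of the $2\omega_i$, and $\mu$ is positive and absolutely continuous. Therefore $\mu([x,x'])\ge\frac{n-4}2\,2^{-10}s^{-2}$, and $\frac{n-4}2\ge\frac n{10}$ for $n\ge5$. Now use \eqref{eq:mu}.
\end{proof}

Part (b) is the second use of convexity: the contributions of the cells to $\varphi'(x')-\varphi'(x)$ have the same sign, so they add up. For a signed measure $\mu$ the slopes at $x$ and $x'$ could coincide however much curvature lies between them.

\begin{proof}[Proof of Proposition~\ref{prop:ortho}]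
Split $S=S_{\rm near}\cup S_{\rm far}$ according to $n(x,x')\le4$ or $n(x,x')\ge5$.

By Lemma~\ref{lem:count}(a), for each $x'\in Q'$ the set of $x$ with $(x,x')\in S_{\rm near}$ has measure at most $4\cdot128s$, so $|S_{\rm near}|\le512sR'$. By \eqref{eq:size},
\[
\|L_{S_{\rm near}}\|_{HS}^2\le C\frac s{R'}=C\,\frac sR\cdot\frac R{R'}=C2^{-k}2^{-l}.
\]

By both parts of Lemma~\ref{lem:count}, integrating first in $x$ over the level sets of $n(\cdot,x')$,
\[
\iint_{S_{\rm far}}\frac{dx\,dx'}{|\varphi'(x')-\varphi'(x)|}\le R'\sum_{5\le n\le2^{k+l}}128s\cdot\frac{s^2}{cn}\le CR's^3(k+l).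
\]
By \eqref{eq:osc},
\[
\|L_{S_{\rm far}}\|_{HS}^2\le C\frac{R's^3(k+l)}{R^2R'^2}=C\Big(\frac sR\Big)^3\frac R{R'}\,(k+l)=C2^{-3k}2^{-l}(k+l).
\]
Since $k+l\le(1+k)(1+l)\le C2^{2k}2^{l/2}$, this is at most $C2^{-k}2^{-l/2}$. Taking square roots and adding, $\|L_S\|\le C2^{-k/2}2^{-l/4}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Other exponents}\label{sec:Lp}

We prove Theorem~\ref{thm:Lp}. If $I=\bigcup_{i\le N}I_i$, then $\|T_\varphi(f_1,f_2)\|_{L^p(I)}^p\le\sum_i\|T_\varphi(f_1,f_2)\|_{L^p(I_i)}^p$. Together with \eqref{eq:conj} and Lemma~\ref{lem:reduce}, this reduces the theorem to the bound $\|T_\varphi(f_1,f_2)\|_{L^p(\mathbb R)}\le C\|f_1\|_{p_1}\|f_2\|_{p_2}$ for $\varphi\in\mathcal A$. We show that, for Schwartz $f_1,f_2$ and some $c_0=c_0(p_1,p_2)>0$,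
\begin{equation}\label{eq:Lpk}
\|T_k(f_1,f_2)\|_p\le C2^{-c_0k}\|f_1\|_{p_1}\|f_2\|_{p_2}\qquad(k\ge0).
\end{equation}
This suffices: by Fatou's lemma and the triangle inequality, $\|T_\varphi\|_p\le\sum_k\|T_k\|_p$ if $p\ge1$, and $\|T_\varphi\|_p^p\le\sum_k\|T_k\|_p^p$ if $p<1$.

\subsection{The term $k=0$}

We use Lemma~\ref{lem:local} and write $\alpha_J=\|f_1\|_{L^{p_1}(5J)}$, $\beta_J=\|f_2\|_{L^{p_2}(5J)}$. Theorem~\ref{thm:LT} gives $\|H(F_1,F_2)\|_p\le C\alpha_J\beta_J$. If $p>1$, Minkowski's inequality in $y$ and H\"older's inequality in $x$, applied to \eqref{eq:E}, give $\|\mathcal E_J\|_{L^p(J)}\le\frac4{|J|}\cdot10|J|\,\alpha_J\beta_J$. If $p\le1$, H\"older's inequality on $J$, \eqref{eq:E1} and $\|f_i\|_{L^1(5J)}\le(5|J|)^{1-1/p_i}\|f_i\|_{L^{p_i}(5J)}$ give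
\[
\int_J|\mathcal E_J|^p\le|J|^{1-p}\Big(\int_J|\mathcal E_J|\Big)^p\le C|J|^{1-2p+p(2-1/p_1-1/p_2)}\alpha_J^p\beta_J^p=C\alpha_J^p\beta_J^p ,
\]
the exponent of $|J|$ being $1-2p+2p-1=0$. In both cases $\int_J|T_0(f_1,f_2)|^p\le C\alpha_J^p\beta_J^p$. Since $\frac p{p_1}+\frac p{p_2}=1$, H\"older's inequality for sums and Lemma~\ref{lem:whitney}(b) give
\[
\sum_J\alpha_J^p\beta_J^p\le\Big(\sum_J\alpha_J^{p_1}\Big)^{p/p_1}\Big(\sum_J\beta_J^{p_2}\Big)^{p/p_2}\le12\,\|f_1\|_{p_1}^p\|f_2\|_{p_2}^p .
\]

\subsection{The terms $k\ge1$ without decay}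

The orthogonality argument is tied to $L^2$. For other exponents we first prove a bound uniform in $k$ and then interpolate it with Proposition~\ref{prop:large}. The variable scale $2^{m(x)+k}$ is dominated by a supremum over all scales, that is, by the bilinear maximal function
\[
\mathcal M(f_1,f_2)(x)=\sup_{t>0}\frac1{2t}\int_{-t}^t|f_1(x+y)f_2(x-y)|\,dy .
\]
Indeed, with $t=2^{m(x)+k-1}$, the substitution $y\mapsto2y$ gives $|T_k(f_1,f_2)(x)|\le2\|\theta\|_\infty\mathcal M(f_1,f_2)(x)$.

\begin{theorem}[Lacey \cite{L}]\label{thm:L}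
$\mathcal M$ is bounded from $L^{q_1}\times L^{q_2}$ to $L^q$ for $1<q_1,q_2<\infty$, $\frac1q=\frac1{q_1}+\frac1{q_2}$, $\frac23<q\le1$.
\end{theorem}

The case $q>1$ is elementary. Since $\frac1{q_1}<1-\frac1{q_2}$, there is $\gamma$ with $\frac1{q_1}<\frac1\gamma<1-\frac1{q_2}$, so that $\gamma<q_1$ and the conjugate exponent satisfies $\gamma'<q_2$. H\"older's inequality in $y$ gives $\mathcal M(f_1,f_2)\le(M|f_1|^\gamma)^{1/\gamma}(M|f_2|^{\gamma'})^{1/\gamma'}$, where $Mf(x)=\sup_{t>0}\frac1{2t}\int_{-t}^t|f(x+y)|\,dy$ is the Hardy--Littlewood maximal function, which is bounded on $L^{\tau}$ for $1<\tau<\infty$. Applying this with $\tau=q_1/\gamma$ and $\tau=q_2/\gamma'$, together with H\"older's inequality in $x$, gives the bound. Thus, with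
\[
\mathcal O=\Big\{\Big(\frac1{q_1},\frac1{q_2}\Big)\in(0,1)^2:\ \frac1{q_1}+\frac1{q_2}<\frac32\Big\},
\]
we have for every point of $\mathcal O$ and $\frac1q=\frac1{q_1}+\frac1{q_2}$
\begin{equation}\label{eq:nodecay}
\|T_k(f_1,f_2)\|_q\le C(q_1,q_2)\|f_1\|_{q_1}\|f_2\|_{q_2}\qquad(k\ge1).
\end{equation}

\subsection{Interpolation}

The set $\mathcal O$ is open and contains both $(\frac12,\frac12)$ and $(\frac1{p_1},\frac1{p_2})$. Prolonging slightly the segment from the first point to the second, we find $(\frac1{q_1},\frac1{q_2})\in\mathcal O$ and $\sigma\in(0,1)$ with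
\[
\frac1{p_i}=\frac{1-\sigma}2+\frac\sigma{q_i}\quad(i=1,2),\qquad\text{hence}\qquad\frac1p=(1-\sigma)+\frac\sigma q .
\]
When $p<1$ the $L^p$ quasinorm cannot be computed by duality, so instead of applying the three lines lemma to a pairing we apply a sharper form of it at each point $x$. Hirschman's form of the lemma states that there are Borel probability measures $\nu_0,\nu_1$ on $\mathbb R$, depending only on $\sigma$, such that every function $G$ that is bounded and continuous on the strip $0\le\operatorname{Re}z\le1$ and analytic inside satisfies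
\[
\log|G(\sigma)|\le(1-\sigma)\int\log|G(it)|\,d\nu_0(t)+\sigma\int\log|G(1+it)|\,d\nu_1(t).
\]
(The function $\log|G|$ is subharmonic and bounded above, and $(1-\sigma)\nu_0$, $\sigma\nu_1$ are the parts of the harmonic measure of the strip at $\sigma$ carried by the two boundary lines; testing on the harmonic function $\operatorname{Re}z$ gives their masses.) Jensen's inequality for the logarithm, applied to $|G(it)|$ and to $|G(1+it)|^q$, yields
\begin{equation}\label{eq:hirsch}
|G(\sigma)|\le\Big(\int|G(it)|\,d\nu_0(t)\Big)^{1-\sigma}\Big(\int|G(1+it)|^q\,d\nu_1(t)\Big)^{\sigma/q}.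
\end{equation}

Let $f_i=\sum_nc_{i,n}e^{i\alpha_{i,n}}\mathbf 1_{A_{i,n}}$ be simple functions (finite sums, $c_{i,n}>0$, $\alpha_{i,n}$ real, $A_{i,n}$ bounded and disjoint for each $i$) with $\|f_i\|_{p_i}=1$. Put
\[
f_{i,z}=\sum_nc_{i,n}^{\,p_i\left(\frac{1-z}2+\frac z{q_i}\right)}e^{i\alpha_{i,n}}\mathbf 1_{A_{i,n}},\qquad G_z(x)=T_k(f_{1,z},f_{2,z})(x).
\]
Then $f_{i,\sigma}=f_i$, while $|f_{i,it}|^2=|f_{i,1+it}|^{q_i}=|f_i|^{p_i}$, so that $\|f_{i,it}\|_2=\|f_{i,1+it}\|_{q_i}=1$ for real $t$. By bilinearity, $G_z(x)$ is a finite sum of terms $e^{\lambda z}$, $\lambda\in\mathbb R$, with coefficients measurable in $x$; so for each $x$ it is entire in $z$ and bounded on the strip, and \eqref{eq:hirsch} applies. Raise \eqref{eq:hirsch} to the power $p$, integrate in $x$, and use H\"older's inequality with $p(1-\sigma)+p\sigma/q=1$ and Tonelli's theorem: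
\[
\|G_\sigma\|_p\le\Big(\int\|G_{it}\|_1\,d\nu_0(t)\Big)^{1-\sigma}\Big(\int\|G_{1+it}\|_q^q\,d\nu_1(t)\Big)^{\sigma/q}\le C2^{-k(1-\sigma)/4},
\]
by Proposition~\ref{prop:large} and \eqref{eq:nodecay}. By homogeneity, \eqref{eq:Lpk} holds for simple functions with $c_0=(1-\sigma)/4$. A Schwartz function $f_i$ is a uniform limit of such simple functions $f_i^{(n)}$ with $|f_i^{(n)}|\le|f_i|$. For each $x$ the integral defining $T_k$ runs over a bounded range of $y$, so $T_k(f_1^{(n)},f_2^{(n)})\to T_k(f_1,f_2)$ pointwise, and Fatou's lemma gives \eqref{eq:Lpk} for $f_1,f_2$. Theorem~\ref{thm:Lp} is proved.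

\section{Wigner distributions over convex sets}\label{sec:wigner}

We prove \eqref{eq:sgn} and Corollary~\ref{cor:wigner}. Write $W=W(f_1,f_2)$. It is Schwartz on $\mathbb R^2$, being a partial Fourier transform of the Schwartz function $\tilde F(x,y)=f_1(x+\frac y2)\overline{f_2(x-\frac y2)}$.

For $\epsilon>0$,
\[
\int\operatorname{sgn}(v-c)e^{-\epsilon|v-c|}e^{-ivy}dv=e^{-icy}\Big(\frac1{\epsilon+iy}-\frac1{\epsilon-iy}\Big)=\frac2i\,e^{-icy}\frac y{\epsilon^2+y^2},
\]
so by Fubini's theorem
\[
\int\operatorname{sgn}(v-c)e^{-\epsilon|v-c|}W(x,v)\,dv=\frac1{\pi i}\int_0^\infty\frac{\tilde F(x,y)e^{-icy}-\tilde F(x,-y)e^{icy}}y\cdot\frac{y^2}{\epsilon^2+y^2}\,dy .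
\]
The first factor on the right is integrable, as in the proof of Lemma~\ref{lem:reduce}, and dominated convergence on both sides as $\epsilon\to0$ gives \eqref{eq:sgn}.

Now let $\mathcal C$ be convex. It is Lebesgue measurable, because its boundary is a null set, and the first inequality of the corollary is Fubini's theorem. The projection $I$ of $\mathcal C$ to the $x$-axis is an interval, and we may assume $I^\circ\ne\emptyset$. For $x\in I$ the slice $\{v:(x,v)\in\mathcal C\}$ is a nonempty interval; let $\phi_1(x)<\infty$ and $\phi_2(x)>-\infty$ be its infimum and supremum. If $(x_0,v_0),(x_1,v_1)\in\mathcal C$ and $0<t<1$, then $\phi_1((1-t)x_0+tx_1)\le(1-t)v_0+tv_1$. Taking infima over $v_0,v_1$ shows that $\phi_1$ is convex where finite, and that if $\phi_1(x_0)=-\infty$ for one $x_0\in I$, then $\phi_1=-\infty$ on all of $I^\circ$, since each $x\in I^\circ\setminus\{x_0\}$ lies strictly between $x_0$ and another point of $I$. So on $I^\circ$ the function $\phi_1$ is either finite and convex or identically $-\infty$.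 Reflecting in the $x$-axis, $\phi_2$ is either finite and concave or identically $+\infty$.

For $x\in I^\circ$ and almost every $v$,
\[
\mathbf 1_{\mathcal C}(x,v)=\tfrac12\operatorname{sgn}(v-\phi_1(x))-\tfrac12\operatorname{sgn}(v-\phi_2(x)),
\]
where $\operatorname{sgn}(v-\phi_1)$ is read as $+1$ if $\phi_1\equiv-\infty$ and $\operatorname{sgn}(v-\phi_2)$ as $-1$ if $\phi_2\equiv+\infty$. Multiply by $W$ and integrate in $v$. If $\phi_n$ ($n=1$ or $2$) is finite, its term equals $\pm\frac1{2\pi i}T_{-\phi_n}(f_1,\overline{f_2})(x)$ by \eqref{eq:sgn}. The phase $-\phi_2$ is convex and $-\phi_1$ is concave, so Theorem~\ref{thm:main}, combined with \eqref{eq:conj} in the concave case, bounds its $L^1(I^\circ)$ norm by $C\|f_1\|_2\|f_2\|_2$. If $\phi_n$ is infinite, its term equals $\frac12\int W(x,v)\,dv=\frac12f_1(x)\overline{f_2(x)}$, whose $L^1$ norm is at most $\frac12\|f_1\|_2\|f_2\|_2$. Adding the two terms proves Corollary~\ref{cor:wigner}.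

\begin{thebibliography}{9}

\bibitem{BGNO}
Jonathan Bennett, Susana Gutierrez, Shohei Nakamura and Itamar Oliveira,
\emph{A phase-space approach to weighted Fourier extension inequalities},
arXiv:2406.14886 (2024).

\bibitem{L}
Lacey,
\emph{The bilinear maximal functions map into $L^p$ for $2/3<p\le1$},
Ann. of Math. 151 (2000).

\bibitem{LT}
Lacey and Thiele,
\emph{On Calder\'on's conjecture},
Ann. of Math. 149 (1999).

\end{thebibliography}
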